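\title{Separately Borel spatial models of measure preserving near-actions}

\begin{abstract}
A near-action of a group $G$ on a probability space is a homomorphism from $G$ to the group of measure preserving transformations modulo null sets, and a spatial model is a pointwise action that implements it. We consider the question whether the Continuum Hypothesis provides every Borel near-action of a Polish group with a spatial model that is Borel in each variable separately. The answer is no, already in ZFC: in every spatial model of the identity near-action of $\mathrm{Aut}(X,\mu)$, almost every orbit map fails to be Borel. The obstruction is that a Borel orbit map forces the stabilizer to be closed. Under the Continuum Hypothesis this is the only obstruction: a near-action of a Polish group on a standard non-atomic probability space has a separately Borel model if and only if almost every stabilizer in each countable subgroup is relatively closed. Consequently, under the Continuum Hypothesis some near-actions have separately Borel models but no jointly Borel one.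
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(Y,\nu)$ be a standard Borel probability space, and let $G_{\mathrm{mp}}(Y,\nu)$ be the group of Borel bijections $f:Y\to Y$ with $\nu(f^{-1}(A))=\nu(A)$ for all Borel $A\subseteq Y$. The maps that equal the identity $\nu$-almost everywhere form a normal subgroup. The quotient is the group $\mathrm{Aut}(Y,\nu)$ of measure preserving transformations, and $[f]$ denotes the class of $f$. Sending $[f]$ to the operator $\xi\mapsto\xi\circ f^{-1}$ identifies $\mathrm{Aut}(Y,\nu)$ with a subgroup of the unitary group of $L^2(Y,\nu)$. The \emph{weak topology} on $\mathrm{Aut}(Y,\nu)$ is the one inherited from the strong operator topology, which on unitary operators coincides with the weak operator topology. When $\nu$ is non-atomic, $\mathrm{Aut}(Y,\nu)$ is a Polish group. Throughout, $(X,\mu)$ is a standard non-atomic Borel probability space.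

A \emph{near-action} of a group $G$ on $(Y,\nu)$ is a homomorphism $\pi:G\to\mathrm{Aut}(Y,\nu)$. If $G$ is a topological group and $\pi$ is Borel measurable, $\pi$ is a \emph{Borel near-action}. For each $g\in G$ we fix a representative $\tilde g\in G_{\mathrm{mp}}(Y,\nu)$ with $[\tilde g]=\pi(g)$. The identity $\widetilde{gh}=\tilde g\tilde h$ then holds almost everywhere, off a null set that depends on the pair $(g,h)$. A \emph{spatial model} of $\pi$ removes these exceptional sets: it is an action $\rho:G\times Y\to Y$ of $G$ on the set $Y$ such that for every $g\in G$ the bijection $\rho(g,\cdot)$ agrees $\nu$-almost everywhere with $\tilde g$ and maps every Borel set $B$ to a $\nu$-measurable set of measure $\nu(B)$. For a Polish group $G$, the model is \emph{jointly Borel} if $\rho$ is Borel on $G\times Y$. It is \emph{separately Borel} if the map $y\mapsto\rho(g,y)$ is Borel for every $g\in G$ and the \emph{orbit map} $g\mapsto\rho(g,y)$ is Borel for every $y\in Y$. Sections of Borel maps are Borel, so jointly Borel models are separately Borel.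

For countable $G$ there are only countably many exceptional sets. One finds a conull Borel set on which the maps $\tilde g$ form an action (Lemma~\ref{lem:invariant}), lets $G$ act by $\tilde g$ there and trivially elsewhere, and obtains a jointly Borel model. For uncountable $G$ the exceptional sets may cover the whole space, and the following two theorems describe the two ends of the range of measurability that one can ask for.

\begin{theorem}[Glasner, Tsirelson, Weiss]\label{thm:gtw}
No nontrivial Borel near-action of $\mathrm{Aut}(X,\mu)$ on a standard Borel probability space has a jointly Borel spatial model.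
\end{theorem}

\begin{theorem}[T\"ornquist]\label{thm:tornquist}
Assume the Continuum Hypothesis (CH). Every near-action of a group $G$ on $(X,\mu)$ has a spatial model $\rho$ with $\rho(g,\cdot)\in G_{\mathrm{mp}}(X,\mu)$ for all $g\in G$. In particular, there is a homomorphism $s:\mathrm{Aut}(X,\mu)\to G_{\mathrm{mp}}(X,\mu)$ with $[s(g)]=g$ for all $g$.
\end{theorem}

Thus under CH one can always have measurability in the space variable, while joint measurability can be impossible. The following question, posed in \cite{Tornquist}, asks for the level in between.

\begin{quote}
\emph{Does it follow from CH that every near-action has a separately Borel spatial model?}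
\end{quote}

Borel orbit maps make sense only when $G$ has a Borel structure. As in the setting of Theorem~\ref{thm:gtw}, we let the question range over all Polish groups $G$ and all Borel near-actions of $G$ on standard Borel probability spaces; it concerns all members of this class at once.

There is a reason to guess that the answer is yes: under CH, separate measurability is a weak constraint. Let $\prec$ be a well-ordering of $[0,1]$ of type $\omega_1$, and let $\chi(s,t)=1$ if $t\prec s$ and $\chi(s,t)=0$ otherwise. For fixed $s$ the function $\chi(s,\cdot)$ vanishes off a countable set, and for fixed $t$ the function $\chi(\cdot,t)$ equals $1$ off a countable set. So $\chi$ is separately Borel, while its two iterated integrals are $0$ and $1$. In the same way one might hope to take a model from Theorem~\ref{thm:tornquist} and change each map $\rho(g,\cdot)$ at countably many points, in such a way that each orbit map is changed almost completely and becomes Borel. An action, however, has structure that $\chi$ lacks: the orbit map of $x$ is constant exactly on the left cosets of the stabilizer of $x$. A Borel map can do this only if the stabilizer is closed, and this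 settles the question.

\begin{theorem}\label{thm:main}
Let $G=\mathrm{Aut}(X,\mu)$, let $\pi=\mathrm{id}$, and let $\rho$ be any spatial model of $\pi$. Then for $\mu$-almost every $x$ the map $g\mapsto\rho(g,x)$ is not Borel. In particular, $\pi$ has no separately Borel spatial model.
\end{theorem}

Theorem~\ref{thm:main} is proved in ZFC. The identity near-action belongs to the class in the question, so the answer is no: the statement that every near-action has a separately Borel model is refutable, with or without CH. Under CH the identity near-action has spatial models by Theorem~\ref{thm:tornquist}, and none of them is separately Borel.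

The obstruction can be read off from the near-action itself. Let $\pi$ be a near-action of a Polish group $G$ on $(X,\mu)$. For a countable subgroup $H\le G$ and $x\in X$ put
\[
\mathrm{Stab}_H(x)=\{h\in H:\tilde hx=x\}.
\]
Changing the countably many representatives $\tilde h$ changes $\mathrm{Stab}_H(x)$ only for a null set of $x$, and $\mathrm{Stab}_H(x)$ is a subgroup for almost every $x$ by Lemma~\ref{lem:invariant}. Consider the condition
\begin{itemize}
\item[(C)] for every countable subgroup $H\le G$ and almost every $x$, the set $\mathrm{Stab}_H(x)$ is closed in $H$ for the topology induced from $G$.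
\end{itemize}

\begin{theorem}\label{thm:necessary}
Let $\pi$ be a near-action of a Polish group $G$ on $(X,\mu)$. If $\pi$ has a spatial model $\rho$ such that $g\mapsto\rho(g,x)$ is Borel for almost every $x$, then \textup{(C)} holds.
\end{theorem}

This theorem, too, holds in ZFC. Under CH the guess above is correct whenever (C) permits it.

\begin{theorem}\label{thm:char}
Assume CH. For a near-action $\pi$ of a Polish group $G$ on $(X,\mu)$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\pi$ has a separately Borel spatial model $\rho$ with $\rho(g,\cdot)\in G_{\mathrm{mp}}(X,\mu)$ for all $g$.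
\item[(2)] $\pi$ has a spatial model $\rho$ such that $g\mapsto\rho(g,x)$ is Borel for almost every $x$.
\item[(3)] $\pi$ satisfies \textup{(C)}.
\end{enumerate}
\end{theorem}

Call $\pi$ \emph{essentially free} if the fixed point set $\mathrm{Fix}(\tilde g)$ is null for every $g\ne1$.

\begin{corollary}\label{cor:free}
Assume CH.
\begin{enumerate}
\item[(a)] Every essentially free near-action of a Polish group on $(X,\mu)$ has a separately Borel spatial model.
\item[(b)] There is a nontrivial Borel near-action of $\mathrm{Aut}(X,\mu)$ that has a separately Borel spatial model. It has no jointly Borel one.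
\end{enumerate}
\end{corollary}

So under CH having a separately Borel model is strictly weaker than having a jointly Borel one. Moreover, if ZFC is consistent, then so is ZFC with CH, and Theorem~\ref{thm:main} cannot be extended in ZFC to all nontrivial near-actions of $\mathrm{Aut}(X,\mu)$.

Theorems~\ref{thm:main} and~\ref{thm:necessary} are proved in Section~\ref{sec:closed}. The substance of Theorem~\ref{thm:char} is that (3) implies (1), and the proof has two parts. Section~\ref{sec:reroute} shows that an action by Borel bijections in which \emph{every} stabilizer is closed can be made separately Borel by changing each bijection at countably many points. Sections~\ref{sec:labels}--\ref{sec:recursion} construct such an action from (C). Section~\ref{sec:end} assembles the parts, and Section~\ref{sec:gauss} proves the corollary.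

\section{Background}\label{sec:background}

\subsection*{Standard Borel spaces}
We use the following textbook facts. A Borel subset of a standard Borel space is standard Borel, and countably many Borel sets separate its points. The image of a Borel set under an injective Borel map between standard Borel spaces is Borel (the Lusin--Souslin theorem); hence the inverse of a Borel bijection is Borel. Any two uncountable standard Borel spaces are Borel isomorphic and have cardinality $2^{\aleph_0}$, and every standard Borel space has a Borel injection into $2^{\mathbb N}$. Any two standard non-atomic probability spaces are isomorphic by a measure preserving Borel bijection. If $f,f'$ are Borel maps into a standard Borel space, then $\{f=f'\}$ is Borel. A map that differs from a Borel map only on a countable set is Borel.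

\subsection*{Baire category}
A subset of a Polish space has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets have it, and a nonmeager set with the Baire property is comeager in some nonempty open set. A map from a Polish space to a standard Borel space is \emph{Baire measurable} if preimages of Borel sets have the Baire property. Two comeager subsets of a nonempty Polish space meet. A closed subgroup of a Polish group is a Polish group.

\subsection*{Null sets}
\begin{lemma}\label{lem:invariant}
Let $A\subseteq X$ be a conull Borel set.
\begin{enumerate}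
\item[(a)] If $(f_i)$ is a countable family of Borel maps $X\to X$ with $\mu(f_i^{-1}(B))=\mu(B)$ for all Borel $B$, there is a conull Borel set $Y\subseteq A$ with $f_i(Y)\subseteq Y$ for all $i$.
\item[(b)] If $\pi$ is a near-action of $G$ on $(X,\mu)$ and $K\le G$ is countable, there is a conull Borel set $Y\subseteq A$ such that $k\mapsto\tilde k|_Y$ is an action of $K$ on $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), let $Y$ be the intersection of the sets $w^{-1}(A)$, where $w$ ranges over the countably many finite compositions of the maps $f_i$, including the identity. For (b), apply (a) to the maps $\tilde k$ and to the conull Borel set of $x\in A$ with $\tilde1x=x$ and $\widetilde{kk'}x=\tilde k\tilde k'x$ for all $k,k'\in K$.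
\end{proof}

\begin{lemma}\label{lem:weak}
If $f,f_m\in G_{\mathrm{mp}}(X,\mu)$ and $\mu(\{f_m\ne f\})\to0$, then $[f_m]\to[f]$ in the weak topology.
\end{lemma}

\begin{proof}
Let $B_m=\{f_m\neq f\}$. The bijections $f_m$ and $f$ agree off $B_m$, so $f_m(B_m)=f(B_m)$, and $f_m^{-1}=f^{-1}$ off this set. For $\xi\in L^2(X,\mu)$ this gives $\|\xi\circ f_m^{-1}-\xi\circ f^{-1}\|\le2\|\xi 1_{B_m}\|$, which tends to $0$ because $|\xi|^2$ is integrable.
\end{proof}

\subsection*{Closed subsets of a Polish group}
Let $G$ be a Polish group with a countable base $(V_n)$ of nonempty open sets. The set $F(G)$ of closed subsets of $G$, with the $\sigma$-algebra generated by the sets $\{F:F\cap V\ne\emptyset\}$ for open $V$, is a standard Borel space, the \emph{Effros Borel space}. By the Kuratowski--Ryll-Nardzewski theorem there are Borel maps $d_i:F(G)\to G$ such that $\{d_i(F):i\in\mathbb N\}$ is a dense subset of $F$ for every $F\ne\emptyset$; see \cite[12.C]{Kechris}. We need four consequences.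
\begin{enumerate}
\item[(E1)] The relation $g\in F$ is Borel on $G\times F(G)$, since it says that $F\cap V_n\neq\emptyset$ for every $n$ with $g\in V_n$.
\item[(E2)] The set $\mathrm{Sub}(G)$ of closed subgroups is Borel, since $F$ is a subgroup if and only if $1\in F$ and $d_i(F)d_j(F)^{-1}\in F$ for all $i,j$.
\item[(E3)] For fixed $g$, the bijections $F\mapsto gF$ and $F\mapsto gFg^{-1}$ of $F(G)$ are Borel, since $gF$ meets $V$ if and only if $F$ meets $g^{-1}V$, and $gFg^{-1}$ meets $V$ if and only if $F$ meets $g^{-1}Vg$.
\item[(E4)] For fixed $F$, the map $g\mapsto gF$ is Borel, since $\{g:gF\cap V\neq\emptyset\}=VF^{-1}$ is open.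
\end{enumerate}

\subsection*{Chains of countable subgroups}
Assume CH, let $G$ be an uncountable Polish group, so that $|G|=\aleph_1$, and let $C\le G$ be countable. There is a strictly increasing chain $(H_\beta)_{\beta<\omega_1}$ of countable subgroups with $H_0=C$ and union $G$ that is \emph{continuous}, meaning $H_\beta=\bigcup_{\gamma<\beta}H_\gamma$ for limit $\beta$. To see this, enumerate $G$ in type $\omega_1$, let $H_{\beta+1}$ be generated by $H_\beta$ and the first element of $G\setminus H_\beta$, and take unions at limits. If some element were missed, the countably many predecessors of the first such element would all lie in some $H_\beta$, and then that element would lie in $H_{\beta+1}$.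

\section{Borel orbit maps force closed stabilizers}\label{sec:closed}

The simplest instance of the obstruction is the dense subgroup $\mathbb Q\le\mathbb R$. A map $f:\mathbb R\to\mathbb R$ with $f(s)=f(t)\iff s-t\in\mathbb Q$ exists, because $\mathbb R/\mathbb Q$ has cardinality $2^{\aleph_0}$. By the next lemma no such map is Borel.

\begin{lemma}\label{lem:dense}
Let $M$ be a Polish group, $L\le M$ a dense subgroup, $Y$ a standard Borel space, and $f:M\to Y$ a Baire measurable map such that $f(m)=f(m')\iff m^{-1}m'\in L$. Then $L=M$.
\end{lemma}

\begin{proof}
Let $B\subseteq Y$ be Borel and $D=f^{-1}(B)$. Then $D$ has the Baire property, and $Dl=D$ for $l\in L$ because $f(ml)=f(m)$. We claim that $D$ is meager or comeager. If $D$ is nonmeager, it is comeager in some nonempty open set $V$, and so $D=Dl$ is comeager in $Vl$ for every $l\in L$. The sets $Vl$ cover $M$: for $m\in M$ the nonempty open set $V^{-1}m$ contains some $l\in L$, and then $m\in Vl$. As $M$ is second countable, countably many sets $Vl$ cover $M$, and $D$ is comeager.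

Let $(B_n)$ be Borel sets that separate the points of $Y$. For each $n$, one of $f^{-1}(B_n)$ and its complement is comeager. The intersection of these comeager sets is a comeager set on which $f$ is constant, so it lies in a single coset $mL$. Hence $mL$ is comeager, and so is each of its left translates, that is, each left coset of $L$. Two comeager sets meet, so there is only one coset.
\end{proof}

For an action $\rho$ of $G$ on a set $Y$ write $G_y=\{g:\rho(g,y)=y\}$.

\begin{proposition}\label{prop:closed}
Let $\rho$ be an action of a Polish group $G$ on a standard Borel space $Y$, with no measurability assumed, and let $y\in Y$. If the orbit map $g\mapsto\rho(g,y)$ is Borel, then $G_y$ is closed in $G$.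
\end{proposition}

\begin{proof}
Let $M$ be the closure of $G_y$, a Polish group in which $G_y$ is dense, and let $f$ be the restriction of the orbit map to $M$. It is Borel, and $f(m)=f(m')\iff m^{-1}m'\in G_y$ because $\rho$ is an action. Lemma~\ref{lem:dense} gives $G_y=M$.
\end{proof}

To prove Theorem~\ref{thm:main} we show that almost every stabilizer is not closed. A spatial model is tied to the near-action only up to null sets, so we can control countably many group elements at a time. The weak topology does not see changes on sets of small measure. So we take a transformation without fixed points and stop it on a small neighborhood of $x$; there are only countably many neighborhoods to consider.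

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A measure preserving Borel isomorphism between two spaces transports the group $\mathrm{Aut}$ with its topology, spatial models, and Borel orbit maps. So we may take $X=2^{\mathbb N}$ with the fair coin measure. For a word $w\in2^m$ let $N_w$ be the set of $x$ that begin with $w$; it has measure $2^{-m}$. Let $\sigma:X\to X$ change the first digit of $x$ and keep all others. For $w\in2^m$ with $m\ge1$, the set $N_w\cup\sigma(N_w)$ is $\sigma$-invariant and has measure $2^{1-m}$. Let $\sigma_w$ be the identity on this set and $\sigma$ on its complement. For example, $\sigma_{00}$ exchanges $N_{01}$ and $N_{11}$ and fixes every point of $N_{00}\cup N_{10}$. The maps $\sigma$ and $\sigma_w$ belong to $G_{\mathrm{mp}}(X,\mu)$.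

Since there are countably many words, there is a null set $B$ such that for $x\notin B$ we have $\rho([\sigma],x)=\sigma(x)$ and $\rho([\sigma_w],x)=\sigma_w(x)$ for all $w$. Let $x\notin B$, and let $x|m$ be its initial word of length $m$. Then $\sigma_{x|m}(x)=x$, so $[\sigma_{x|m}]\in G_x$ for all $m\ge1$, while $\sigma(x)\neq x$, so $[\sigma]\notin G_x$. By Lemma~\ref{lem:weak}, $[\sigma_{x|m}]\to[\sigma]$. Hence $G_x$ is not closed, and by Proposition~\ref{prop:closed} the orbit map of $x$ is not Borel.
\end{proof}

The proof uses only the orbit-map half of separate Borelness. It uses that $\mu$ is non-atomic through the neighborhoods of small measure; on a finite space the group $\mathrm{Aut}$ is finite and all orbit maps are Borel.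

\begin{remark}\label{rem:baire}
In Theorem~\ref{thm:main}, almost every orbit map even fails to be Baire measurable. Let a permutation $p$ of the set $2^n$ act on $X=2^{\mathbb N}$ by $p(w^\frown z)=p(w)^\frown z$, and let $H$ be the countable group of all these maps, $n\in\mathbb N$. Fix $x\in X$. Every $h\in H$ is a weak limit of elements of $H$ that fix $x$. Indeed, for all large $m$ the map $h$ comes from a permutation of $2^m$, again denoted $h$. Put $w=x|m$ and $v=h(w)$, let $t$ be the permutation of $2^m$ that exchanges $v$ and $w$ (the identity if $v=w$), and let $h_m=t\circ h$. Then $h_m(w)=w$, so $h_m(x)=x$, and $h_m=h$ off $h^{-1}(N_v\cup N_w)$, a set of measure at most $2^{1-m}$. (For $h=\sigma$ this gives $h_m=\sigma_{x|m}$.) By Halmos's weak approximation theorem \cite{Halmos}, the image of $H$ is dense in $G=\mathrm{Aut}(X,\mu)$. For almost every $x$ we have $\rho([h],x)=h(x)$ for all $h\in H$, and then $G_x$ is dense in $G$ and omits $[\sigma]$. Lemma~\ref{lem:dense} with $M=G$ and $L=G_x$ shows that the orbit map of $x$ is not Baire measurable.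
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Let $H\le G$ be countable. For almost every $x$ the orbit map of $x$ is Borel and $\rho(h,x)=\tilde hx$ for all $h\in H$. For such $x$ the group $G_x$ is closed by Proposition~\ref{prop:closed}, and $\mathrm{Stab}_H(x)=G_x\cap H$ is closed in $H$.
\end{proof}

\section{From closed stabilizers to Borel orbit maps}\label{sec:reroute}

Under CH, Proposition~\ref{prop:closed} has a converse, at the price of enlarging the space and changing each transformation at countably many points. For an action $\tau$ we write $\tau(g)$ for the bijection given by $g$.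

\begin{proposition}\label{prop:reroute}
Assume CH. Let $\tau$ be an action of an uncountable Polish group $G$ on a nonempty standard Borel space $\Omega$ such that every $\tau(g)$ is Borel and every point has a closed stabilizer. There are a standard Borel space $Z$ and an action $\rho$ of $G$ on $W=\Omega\sqcup Z$ such that every $\rho(g)$ is Borel, every orbit map $g\mapsto\rho(g)w$ is Borel, and for every $g$ the set $\{y\in\Omega:\rho(g)y\neq\tau(g)y\}$ is countable.
\end{proposition}

The orbit map of $y\in\Omega$ factors through an injection of $G/L$ into $\Omega$, where $L$ is the stabilizer, and nothing is known about the measurability of this injection. On the other hand, the action of $G$ on $F(G)$ by left translation is separately Borel by (E3) and (E4), and it contains $G/L$ as the orbit of the point $L$. The plan is to move most of each orbit into a copy of $F(G)$. Imitating the function $\chi$ of the introduction, we give each $y\in\Omega$ a countable ordinal $\alpha$, let the elements of $H_\alpha$ act on $y$ as before, and let the elements outside $H_\alpha L$ send $y$ into the auxiliary space. A fixed $g$ lies in some $H_\gamma$, so it is changed only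 at points of ordinal less than $\gamma$, and these will be countably many. The following example carries out one step of this plan.

\begin{example}\label{ex:hotel}
Let $G=\mathbb R$ and $H=\mathbb Z$, and let $O=\{x_i:i\in\mathbb Z\}$ be a free $H$-orbit. We want to complete $O$ to an $\mathbb R$-orbit with points taken from an auxiliary space on which $\mathbb R$ acts by translation, without changing the action of $\mathbb Z$. With one auxiliary copy of $\mathbb R$ we use the points of $\mathbb R\setminus\mathbb Z$, and the integers of the copy are left over. They form another free $\mathbb Z$-orbit, which has to be completed in turn. So we take $Z=\mathbb N\times\mathbb R$ and define injections $\Phi_n:\mathbb R\to O\sqcup Z$ by $\Phi_n(t)=(n,t)$ for $t\notin\mathbb Z$, and $\Phi_0(i)=x_i$, $\Phi_{n+1}(i)=(n,i)$ for $i\in\mathbb Z$. The images partition $O\sqcup Z$, and $\rho(s)\Phi_n(t)=\Phi_n(s+t)$ is an action of $\mathbb R$. The map $\rho(1)$ sends $x_i$ to $x_{i+1}$ and $(n,t)$ to $(n,t+1)$, as required. The map $\rho(\frac12)$ sends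
\[
x_i\mapsto(0,i+\tfrac12),\quad(0,i-\tfrac12)\mapsto x_i,\quad(n,i)\mapsto(n+1,i+\tfrac12),\quad(n+1,i-\tfrac12)\mapsto(n,i),
\]
and it is the translation $(n,t)\mapsto(n,t+\frac12)$ at all other points, so it differs from the translation on a countable set. The orbit map of $x_0$ is $s\mapsto(0,s)$ off $\mathbb Z$, so it is Borel.
\end{example}

In the proof this step is performed $\aleph_1$ times. For this reason the leftover points cannot be deleted or declared fixed: there are uncountably many of them, and either change could destroy the Borel structure.

\begin{proof}[Proof of Proposition~\ref{prop:reroute}]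
Let $(H_\beta)_{\beta<\omega_1}$ be a chain as in Section~\ref{sec:background}. By CH, write $\Omega=\{y_\gamma:\gamma<\omega_1\}$, with repetitions if $\Omega$ is countable, and put
\[
A_\beta=\{\tau(h)y_\gamma:h\in H_\beta,\ \gamma<\beta\}.
\]
The sets $A_\beta$ are countable and increasing, $A_0=\emptyset$, their union is $\Omega$, and $A_\beta=\bigcup_{\alpha<\beta}A_\alpha$ for limit $\beta$ because the chain is continuous. Hence the sets $A_{\alpha+1}\setminus A_\alpha$ partition $\Omega$. Both $A_{\alpha+1}$ and $A_\alpha$ are $\tau(H_\alpha)$-invariant, so $A_{\alpha+1}\setminus A_\alpha$ is a countable union of $\tau(H_\alpha)$-orbits. Let $(O_j)_{j\in J}$ list these orbits for all $\alpha$, each once, and let $\alpha_j$ be the ordinal to which $O_j$ belongs. The sets $O_j$ partition $\Omega$, for each $\gamma<\omega_1$ only countably many $j$ have $\alpha_j<\gamma$, and $|J|\le\aleph_1$. Fix an injection $\iota:J\to2^{\mathbb N}$ and let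
\[
Z=2^{\mathbb N}\times\mathbb N\times F(G).
\]
For $j\in J$ choose $x_j\in O_j$, let $L_j$ be its stabilizer in $G$, and let $T_j=\{hL_j:h\in H_{\alpha_j}\}$. Since $L_j$ is closed, $T_j\subseteq G/L_j\subseteq F(G)$; this is where the hypothesis on stabilizers enters. For $h,h'\in H_{\alpha_j}$ we have $hL_j=h'L_j\iff\tau(h)x_j=\tau(h')x_j$, so $hL_j\mapsto\tau(h)x_j$ is a bijection from $T_j$ onto $O_j$. Define $\Phi_{j,n}:G/L_j\to W$ for $n\in\mathbb N$ by
\[
\Phi_{j,n}(F)=\begin{cases}(\iota(j),n,F)&\text{if }F\notin T_j,\\ (\iota(j),n-1,F)&\text{if }F\in T_j\text{ and }n\geq1,\\ \tau(h)x_j&\text{if }F=hL_j\text{ with }h\in H_{\alpha_j}\text{ and }n=0.\end{cases}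
\]
Each $\Phi_{j,n}$ is injective. For fixed $j$ the images of the maps $\Phi_{j,n}$ partition $O_j\sqcup(\{\iota(j)\}\times\mathbb N\times G/L_j)$: the point $(\iota(j),n,F)$ is hit by $\Phi_{j,n}$ alone if $F\notin T_j$ and by $\Phi_{j,n+1}$ alone if $F\in T_j$ (Figure~\ref{fig:hotel}). Let $Z_0$ be the set of points of $Z$ that are not of the form $(\iota(j),n,F)$ with $j\in J$ and $F\in G/L_j$. Then $Z_0$ and the images of all $\Phi_{j,n}$ partition $W$, and $Z_0$ is invariant under left translation in the last coordinate. So an action $\rho$ of $G$ on $W$ is defined by
\[
\rho(g)\Phi_{j,n}(F)=\Phi_{j,n}(gF),\qquad\rho(g)(a,n,F)=(a,n,gF)\ \text{ for }(a,n,F)\in Z_0.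
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.1cm,y=1cm]
\fill[gray!25] (-1.2,1.1) rectangle (-0.3,1.8);
\fill[gray!25] (0,0) rectangle (0.9,1);
\draw (-1.2,1.1) rectangle (-0.3,1.8);
\node at (-0.75,1.45) {$\Phi_{j,0}$};
\node at (-0.75,2.1) {$O_j\subseteq\Omega$};
\foreach \n/\m in {0/1,1/2,2/3} {
\draw (\n,1.1) rectangle (\n+0.9,1.8);
\node at (\n+0.45,1.45) {$\Phi_{j,\m}$};
\draw (\n,0) rectangle (\n+0.9,1);
\node at (\n+0.45,0.5) {$\Phi_{j,\n}$};
\node at (\n+0.45,2.1) {level $\n$};
}
\node at (3.2,1) {$\cdots$};
\node[left] at (-1.3,1.45) {$F\in T_j$};
\node[left] at (-1.3,0.5) {$F\notin T_j$};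
\end{tikzpicture}
\caption{The countable set $O_j$, a copy of $T_j\subseteq G/L_j$, and the copies $\{\iota(j)\}\times\{n\}\times G/L_j$ of $G/L_j$ at levels $n=0,1,2,\dots$, each split into $T_j$ (top) and its complement (bottom). Each box is marked with the map whose image contains it. Two boxes with the same mark form one $\rho$-orbit; the orbit that contains $O_j$ is shaded.}\label{fig:hotel}
\end{figure}

\emph{Each $\rho(g)$ is Borel and equals $\tau(g)$ at all but countably many points of $\Omega$.} Let $g^0:W\to W$ be $\tau(g)$ on $\Omega$ and $(a,n,F)\mapsto(a,n,gF)$ on $Z$. It is Borel by (E3), and it equals $\rho(g)$ on $Z_0$. Choose $\gamma$ with $g\in H_\gamma$. Let $\alpha_j\ge\gamma$. Then $g\in H_{\alpha_j}$, so $gF\in T_j\iff F\in T_j$, and $F$ and $gF$ fall under the same case of the definition of $\Phi_{j,n}$. In the first two cases $\rho(g)$ translates the last coordinate, and in the third $\rho(g)\tau(h)x_j=\tau(gh)x_j=\tau(g)\tau(h)x_j$. So $\rho(g)=g^0$ on the image of $\Phi_{j,n}$. Now let $\alpha_j<\gamma$, which holds for countably many $j$. If $F\notin T_j$ and $gF\notin T_j$, then $\rho(g)(\iota(j),n,F)=\Phi_{j,n}(gF)=(\iota(j),n,gF)$. So $\rho(g)$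 and $g^0$ can differ only on the sets $O_j$ and $\{\iota(j)\}\times\mathbb N\times(T_j\cup g^{-1}T_j)$ with $\alpha_j<\gamma$, whose union is countable.

\emph{Each orbit map is Borel.} On $Z_0$ this is (E4). Let $w=\Phi_{j,n}(g_0L_j)$. For $h\in H_{\alpha_j}$ we have $gg_0L_j=hL_j$ if and only if $g$ lies in the closed set $hL_jg_0^{-1}$, and on this set the map $g\mapsto\rho(g)w=\Phi_{j,n}(gg_0L_j)$ is constant. Off the union of these countably many closed sets the map is $g\mapsto(\iota(j),n,gg_0L_j)$, which is Borel by (E4).
\end{proof}

\section{A closed subgroup at almost every point}\label{sec:labels}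

It remains to implement a near-action that satisfies (C) by Borel bijections so that every point has a closed stabilizer. The action will be built along a chain of countable subgroups, and the stabilizer of a point is the union of its stabilizers in the members of the chain. A union of relatively closed subgroups need not be closed. We therefore decide at the outset which closed subgroup of $G$ shall be the stabilizer of each point, and keep to this decision at every stage. The first task is to find the right subgroup for almost every $x\in X$. It will be the closure of the stabilizer in one countable group $C$, chosen so large that it sees the fixed points of all elements of $G$. This section and the next do not use CH.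

\begin{proposition}\label{prop:labels}
Let $\pi$ be a near-action of an uncountable Polish group $G$ on $(X,\mu)$ that satisfies \textup{(C)}. There are a countably infinite subgroup $C\le G$, a conull Borel set $X_0\subseteq X$, and a Borel map $x\mapsto L_x$ from $X_0$ to $\mathrm{Sub}(G)$ with the following properties.
\begin{enumerate}
\item[(a)] The maps $\tilde c|_{X_0}$ form an action of $C$ on $X_0$, and $\mathrm{Stab}_C(x)=L_x\cap C$ and $L_{\tilde cx}=cL_xc^{-1}$ for all $x\in X_0$ and $c\in C$.
\item[(b)] For every $g\in G$ and almost every $x\in X_0$: $\tilde gx=x\iff g\in L_x$.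
\item[(c)] For every $g\in G$ and almost every $x\in X_0$: $\tilde gx\in X_0$ and $L_{\tilde gx}=gL_xg^{-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Any family of Borel sets has a countable subfamily whose union contains every member of the family up to a null set: take a countable subfamily whose union has the largest possible measure. So for each basic open set $V_n$ there is a countable set $C_n\subseteq V_n$ such that
\begin{equation}\label{eq:esssup}
\mathrm{Fix}(\tilde g)\setminus\bigcup_{c\in C_n}\mathrm{Fix}(\tilde c)\ \text{ is null for every }g\in V_n.
\end{equation}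
Let $C$ be a countably infinite subgroup that contains all $C_n$. By Lemma~\ref{lem:invariant} there is a conull Borel set $X_0$ on which $C$ acts by the maps $\tilde c$. For $x\in X_0$ let $S_x=\mathrm{Stab}_C(x)$, and let $L_x$ be the closure of $S_x$ in $G$. For open $V$, the group $L_x$ meets $V$ if and only if $S_x$ does, that is, if and only if $x\in\bigcup_{c\in C\cap V}\mathrm{Fix}(\tilde c)$. So $x\mapsto L_x$ is Borel. From $S_{\tilde cx}=cS_xc^{-1}$ we get $L_{\tilde cx}=cL_xc^{-1}$. The set of $x\in X_0$ with $L_x\cap C=S_x$ is Borel by (E1), invariant under $C$ by the two conjugation formulas, and conull by (C) for the group $C$. Replacing $X_0$ by this set gives (a).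

(b) Fix $g$. By \eqref{eq:esssup}, for almost every $x\in\mathrm{Fix}(\tilde g)\cap X_0$ the group $S_x$ meets every $V_n$ that contains $g$, so $g\in L_x$. Conversely, let $H$ be generated by $C$ and $g$. By (C), for almost every $x\in X_0$ the set $\mathrm{Stab}_H(x)$ is closed in $H$. It contains $S_x$, so it contains $L_x\cap H$. Thus $g\in L_x$ implies $\tilde gx=x$.

(c) Fix $g$, and let $H$ be generated by $C$ and $g$. By (b) for the countably many elements of $H$, we have $\mathrm{Stab}_H(y)=L_y\cap H$ for almost every $y\in X_0$. Since $\tilde g$ preserves $\mu$, for almost every $x$ this holds at both $y=x$ and $y=\tilde gx$. By Lemma~\ref{lem:invariant}, $\mathrm{Stab}_H(\tilde gx)=g\,\mathrm{Stab}_H(x)g^{-1}$ for almost every $x$. Together these give $L_{\tilde gx}\cap H=g(L_x\cap H)g^{-1}$. As $S_y\subseteq L_y\cap H\subseteq L_y$, the closure of $L_y\cap H$ is $L_y$, and (c) follows on taking closures.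
\end{proof}

Condition (C) is used in this proof and nowhere else. Without it the proof breaks at (a): for the identity near-action, if $C$ contains $[\sigma]$ and all $[\sigma_w]$ from the proof of Theorem~\ref{thm:main}, then $[\sigma]\in L_x\setminus S_x$ for almost every $x$.

\section{Labeled spaces}\label{sec:labeled}

Let $G$ be a Polish group. An action of a countable group on a standard Borel space is \emph{Borel} if each element acts by a Borel map.

\begin{definition}
Let $H\le G$ be countable. A \emph{labeled $H$-space} is a standard Borel space $Q$ with a Borel action of $H$ and a Borel map $\ell:Q\to\mathrm{Sub}(G)$, the \emph{label}, such that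
\[
\ell(hq)=h\ell(q)h^{-1}\quad\text{and}\quad\mathrm{Stab}_H(q)=\ell(q)\cap H\qquad(h\in H,\ q\in Q),
\]
where $\mathrm{Stab}_H(q)=\{h\in H:hq=q\}$. An \emph{embedding} of labeled $H$-spaces is an injective, Borel, $H$-equivariant map that preserves labels, and an \emph{isomorphism} is a bijective embedding. For $H'\le H$, restricting the action to $H'$ gives a labeled $H'$-space $Q|_{H'}$.
\end{definition}

By Proposition~\ref{prop:labels}(a), $X_0$ is a labeled $C$-space. When we pass from $H$ to a larger countable group $K$, parts (b) and (c) of that proposition provide a labeled $K$-space structure on a conull set. On the null set that remains, the near-action gives no information, and we must extend the action of $H$ to $K$ by other means while respecting the labels. This can be impossible: if $H$ has index $2$ in $K$ and $P$ is a single free $H$-orbit with trivial labels, the extension would be a free action of $K$, each orbit of which consists of two $H$-orbits. The remedy is to add room. We show that the extension exists as soon as $P$ contains a universal object.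

\begin{lemma}\label{lem:sb}
Labeled $H$-spaces that embed into each other are isomorphic.
\end{lemma}

\begin{proof}
This is the Schr\"oder--Bernstein argument. Let $\varphi:P\to Q$ and $\psi:Q\to P$ be embeddings, and put $P_0=\bigcup_{n\geq0}(\psi\varphi)^n(P\setminus\psi(Q))$. This set is Borel by the Lusin--Souslin theorem, and it is $H$-invariant because $\varphi$ and $\psi$ are equivariant. We have $P\setminus P_0\subseteq\psi(Q)$. For $q\in Q$, the point $\psi(q)$ lies in $P_0$ if and only if it lies in $\psi\varphi(P_0)$, that is, if and only if $q\in\varphi(P_0)$. So $\psi^{-1}$ maps $P\setminus P_0$ onto $Q\setminus\varphi(P_0)$, and the map that is $\varphi$ on $P_0$ and $\psi^{-1}$ on $P\setminus P_0$ is an isomorphism.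
\end{proof}

Let $H$ act on $(2^{\mathbb N})^H$ by the shift $(hu)(k)=u(h^{-1}k)$, and let
\[
\mathcal U_H=\{(u,L)\in(2^{\mathbb N})^H\times\mathrm{Sub}(G):\mathrm{Stab}_H(u)=L\cap H\},
\]
with action $h(u,L)=(hu,hLh^{-1})$ and label $(u,L)\mapsto L$.

\begin{lemma}\label{lem:universal}
$\mathcal U_H$ is a labeled $H$-space, and every labeled $H$-space embeds into it.
\end{lemma}

\begin{proof}
The defining condition says that $hu=u\iff h\in L$ for all $h\in H$, so $\mathcal U_H$ is Borel by (E1). It is invariant, since $\mathrm{Stab}_H(hu)=h\,\mathrm{Stab}_H(u)h^{-1}=hLh^{-1}\cap H$, and the action is Borel by (E3). If $h$ fixes $(u,L)$, it fixes $u$, so $h\in L\cap H$. If $h\in L\cap H$, then $hu=u$ and $hLh^{-1}=L$. So $\mathcal U_H$ is a labeled $H$-space.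

Let $Q$ be a labeled $H$-space and $e:Q\to2^{\mathbb N}$ a Borel injection. Put $u_q(k)=e(k^{-1}q)$. Then $(hu_q)(k)=e(k^{-1}hq)=u_{hq}(k)$, and $q\mapsto u_q$ is injective because $u_q(1)=e(q)$. Hence $\mathrm{Stab}_H(u_q)=\mathrm{Stab}_H(q)=\ell(q)\cap H$, and $q\mapsto(u_q,\ell(q))$ is an embedding into $\mathcal U_H$.
\end{proof}

Next we enlarge a labeled $H$-space $Q$ so that $K$ can act. A pair $(k,q)\in K\times Q$ serves as a name for the point $kq$ to be created. Since the stabilizer of $q$ in $K$ must be $\ell(q)\cap K$, the names $(k,q)$ and $(k',hq)$ must denote the same point exactly when $k^{-1}k'h\in\ell(q)$. If all labels are trivial, this identifies $(k,q)$ with $(kh^{-1},hq)$ and gives the induced action. If $H$ is trivial and $Q=\{q\}$, it gives $K/(\ell(q)\cap K)$.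

\begin{lemma}\label{lem:induce}
Let $H\le K\le G$ be countable. Every labeled $H$-space $Q$ embeds into $\hat Q|_H$ for some labeled $K$-space $\hat Q$.
\end{lemma}

\begin{proof}
On $K\times Q$ let $(k,q)\sim(k',q')$ if there is $h\in H$, called a witness, with $q'=hq$ and $k^{-1}k'h\in\ell(q)$.

\emph{The relation $\sim$ is an equivalence relation.} The witness $h=1$ shows reflexivity. If $h$ witnesses $(k,q)\sim(k',q')$, then $q=h^{-1}q'$ and
\[
k'^{-1}kh^{-1}=h(k^{-1}k'h)^{-1}h^{-1}\in h\ell(q)h^{-1}=\ell(q'),
\]
so $h^{-1}$ witnesses $(k',q')\sim(k,q)$. If moreover $h'$ witnesses $(k',q')\sim(k'',q'')$, then $q''=h'hq$ and $k'^{-1}k''h'\in\ell(q')=h\ell(q)h^{-1}$, so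
\[
k^{-1}k''h'h=(k^{-1}k'h)\cdot h^{-1}(k'^{-1}k''h')h\in\ell(q),
\]
and $h'h$ witnesses $(k,q)\sim(k'',q'')$.

\emph{The classes carry an action and a label.} Let $K$ act on $K\times Q$ by $k_1(k,q)=(k_1k,q)$. This preserves $\sim$, since $(k_1k)^{-1}(k_1k')=k^{-1}k'$. Put $\hat\ell(k,q)=k\ell(q)k^{-1}$, so that $\hat\ell(k_1z)=k_1\hat\ell(z)k_1^{-1}$. The map $\hat\ell$ is constant on classes: if $k'h=kl$ with $l\in\ell(q)$, then $k'\ell(hq)k'^{-1}=k'h\ell(q)(k'h)^{-1}=k\ell(q)k^{-1}$. An element $k_1$ fixes the class of $(k,q)$ if and only if $(k_1k,q)\sim(k,q)$, that is, if and only if $k^{-1}k_1^{-1}kh\in\ell(q)$ for some $h\in\mathrm{Stab}_H(q)$. Since $1\in\mathrm{Stab}_H(q)\subseteq\ell(q)$, this holds if and only if $k^{-1}k_1^{-1}k\in\ell(q)$, which means $k_1\in\hat\ell(k,q)\cap K$.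

\emph{The set of classes is standard Borel.} A quotient by a Borel equivalence relation need not be standard, so we select representatives. Given $(k,q)$ and $k'$, there is at most one $q'$ with $(k,q)\sim(k',q')$: for two witnesses $h_1,h_2$ we have
\[
h_1^{-1}h_2=(k^{-1}k'h_1)^{-1}(k^{-1}k'h_2)\in\ell(q)\cap H=\mathrm{Stab}_H(q),
\]
so $h_1q=h_2q$. Enumerate $K=\{k_0,k_1,\dots\}$ with $k_0=1$. Each class has a unique element whose first coordinate $k_i$ has the least index; let $s(z)$ be this element for the class of $z$. For fixed $k$, $i$, $h$ the set $\{q:k^{-1}k_ih\in\ell(q)\}$ is Borel by (E1). Taking the least $i$ for which some $h$ works, and then the first such $h$ in an enumeration of $H$, splits $K\times Q$ into countably many Borel pieces, on each of which $s(k,q)=(k_i,hq)$ with $i$ and $h$ fixed. So $s$ is Borel. The Borel set $\hat Q=\{z:s(z)=z\}$ meets each class once, and with the action $k\cdot z=s(kz)$ and the label $\hat\ell$ it is a labeled $K$-space.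

\emph{The embedding.} Since $k_0=1$, we have $(1,q)\in\hat Q$. The map $q\mapsto(1,q)$ is injective and Borel and preserves labels. It is $H$-equivariant, because $h$ witnesses $(h,q)\sim(1,hq)$, and so $h\cdot(1,q)=s(h,q)=(1,hq)$.
\end{proof}

\begin{proposition}\label{prop:extend}
Let $H\le K\le G$ be countable, and let $P$ be a labeled $H$-space into which $\mathcal U_K|_H$ embeds. Then the action of $H$ on $P$ extends to an action of $K$ that makes $P$, with the same label, a labeled $K$-space.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:induce}, $P$ embeds into $\hat P|_H$ for a labeled $K$-space $\hat P$, and $\hat P$ embeds into $\mathcal U_K$ by Lemma~\ref{lem:universal}. So $P$ embeds into $\mathcal U_K|_H$. By Lemma~\ref{lem:sb} there is an isomorphism from $P$ onto $\mathcal U_K|_H$, and we transport the action of $K$ along it.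
\end{proof}

\section{An action with all stabilizers closed}\label{sec:recursion}

\begin{proposition}\label{prop:action}
Assume CH. Let $\pi$, $G$, $C$, $X_0$ and $x\mapsto L_x$ be as in Proposition~\ref{prop:labels}. There are a standard Borel space $\mathcal R$ and an action $\tau$ of $G$ on $\Omega=X_0\sqcup\mathcal R$ such that every $\tau(g)$ is Borel, every point of $\Omega$ has a closed stabilizer, and for every $g\in G$ we have $\tau(g)x=\tilde gx$ for almost every $x\in X_0$.
\end{proposition}

Fix a chain $(H_\beta)_{\beta<\omega_1}$ with $H_0=C$ as in Section~\ref{sec:background}. To pass from $H_\beta$ to $H_{\beta+1}$ by Proposition~\ref{prop:extend} we need a copy of $\mathcal U_{H_{\beta+1}}$ on which $H_\beta$ still acts by the shift. The extended action comes from the isomorphism of Lemma~\ref{lem:sb} and need not be the shift, so a copy can be used only once, and we need a fresh copy for each $\beta<\omega_1$. All these copies must lie in one standard Borel space, and at each stage the unused part must be a Borel set with a Borel action. We achieve this by taking a copy of $\mathcal U_\Gamma$ for \emph{every} countable group $\Gamma$ with $C\le\Gamma\le G$,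 parametrized by enumerations of $\Gamma$.

\subsection*{The reserve}
Let $\mathcal E$ be the set of injective sequences $r\in G^{\mathbb N}$ whose range $\Gamma_r$ is a subgroup that contains $H_0$. It is Borel, being defined by the conditions $r_m\ne r_n$ for $m\neq n$, $\forall m,n\,\exists p\ r_mr_n^{-1}=r_p$, and $\forall c\in H_0\,\exists n\ r_n=c$. For $r\in\mathcal E$ the set $\{\beta:H_\beta\subseteq\Gamma_r\}$ is a nonempty initial segment of $\omega_1$. It is bounded because $\Gamma_r$ is countable and $G$ is not, and it contains its supremum because the chain is continuous. Let $\lambda(r)$ be its largest element. The set $\{r:\lambda(r)\ge\beta\}=\{r:\forall h\in H_\beta\,\exists n\ r_n=h\}$ is Borel. Each $H_\beta$ is infinite because $C$ is, so it has an enumeration $r\in\mathcal E$, and $\lambda(r)=\beta$ because the chain is strictly increasing.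

For $r\in\mathcal E$, $g\in\Gamma_r$ and $v\in(2^{\mathbb N})^{\mathbb N}$ let $(g\cdot_rv)(n)=v(m)$, where $r_m=g^{-1}r_n$. Put
\[
\mathcal R=\{(r,v,L)\in\mathcal E\times(2^{\mathbb N})^{\mathbb N}\times\mathrm{Sub}(G):\ r_n\cdot_rv=v\iff r_n\in L\ \text{ for all }n\}.
\]
This set is Borel by (E1), since $r_n\cdot_rv=v$ says that $v(p)=v(m)$ whenever $r_m=r_n^{-1}r_p$. For fixed $r$, the map $(u,L)\mapsto(r,(u(r_n))_n,L)$ is a Borel bijection from $\mathcal U_{\Gamma_r}$ onto the fiber of $\mathcal R$ over $r$. It carries the action of $g\in\Gamma_r$ to
\begin{equation}\label{eq:natural}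
(r,v,L)\mapsto(r,g\cdot_rv,gLg^{-1}),
\end{equation}
because $(gu)(r_n)=u(g^{-1}r_n)=u(r_m)$. Let $\mathcal R_{\ge\beta}$ be the Borel set of $(r,v,L)\in\mathcal R$ with $\lambda(r)\ge\beta$. On it, every $h\in H_\beta$ lies in $\Gamma_r$, so \eqref{eq:natural} defines an action of $H_\beta$, which we call \emph{natural}. It is Borel, since $(h\cdot_rv)(n)=v(m)$ on the Borel set where $r_m=h^{-1}r_n$. By Lemma~\ref{lem:universal}, applied in each fiber, $\mathcal R_{\ge\beta}$ with the label $L$ is a labeled $H_\beta$-space. Formula \eqref{eq:natural} does not mention $\beta$, so the natural actions for different $\beta$ agree wherever both are defined.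

\begin{proof}[Proof of Proposition~\ref{prop:action}]
Define $\ell:\Omega\to\mathrm{Sub}(G)$ by $\ell(x)=L_x$ on $X_0$ and $\ell(r,v,L)=L$ on $\mathcal R$. By recursion on $\beta<\omega_1$ we construct actions $\tau_\beta$ of $H_\beta$ on $\Omega$ such that
\begin{enumerate}
\item[(i)] $(\Omega,\tau_\beta,\ell)$ is a labeled $H_\beta$-space;
\item[(ii)] $\tau_\beta(h)=\tau_\gamma(h)$ for $\gamma\le\beta$ and $h\in H_\gamma$;
\item[(iii)] for every $h\in H_\beta$, $\tau_\beta(h)x=\tilde hx$ for almost every $x\in X_0$;
\item[(iv)] $\tau_\beta$ is the natural action on $\mathcal R_{\ge\beta+1}$.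
\end{enumerate}

For $\beta=0$ let $c\in C$ act by $\tilde c$ on $X_0$ and naturally on $\mathcal R=\mathcal R_{\geq0}$. Clause (i) holds on $X_0$ by Proposition~\ref{prop:labels}(a).

For the step from $\beta$ to $\beta+1$ write $H=H_\beta$ and $K=H_{\beta+1}$. Let $A$ be the set of $x\in X_0$ such that for all $h\in H$ and $k\in K$
\[
\tau_\beta(h)x=\tilde hx,\qquad\tilde kx=x\iff k\in L_x,\qquad\tilde kx\in X_0\ \text{ and }\ L_{\tilde kx}=kL_xk^{-1}.
\]
It is Borel, and it is conull by (iii) and Proposition~\ref{prop:labels}(b),(c). Lemma~\ref{lem:invariant} gives a conull Borel set $Y\subseteq A$ on which $K$ acts by the maps $\tilde k$. Thus $Y$ is a labeled $K$-space, it is $\tau_\beta(H)$-invariant, and the action of $K$ on $Y$ extends $\tau_\beta|_Y$. The set $\mathcal R_{\ge\beta+2}$ is $\tau_\beta(H)$-invariant, because by (iv) the action $\tau_\beta$ is natural on it and natural actions do not change $r$. Hence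
\[
P=\Omega\setminus(Y\sqcup\mathcal R_{\ge\beta+2})
\]
is a Borel $\tau_\beta(H)$-invariant set, and so a labeled $H$-space. Let $r$ enumerate $K$. Then $\lambda(r)=\beta+1$, so the fiber over $r$ lies in $P\cap\mathcal R_{\geq\beta+1}$, and $\tau_\beta$ is natural on it. This fiber is a copy of $\mathcal U_K|_H$ in $P$. By Proposition~\ref{prop:extend}, $\tau_\beta|_P$ extends to an action of $K$ that makes $P$ a labeled $K$-space. Let $\tau_{\beta+1}(k)$ be $\tilde k$ on $Y$, this extension on $P$, and the natural action on $\mathcal R_{\ge\beta+2}$. Clauses (i) and (ii) hold on each of the three pieces, (iii) holds because $Y$ is conull, and (iv) holds by definition.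

For limit $\beta$ we have $H_\beta=\bigcup_{\gamma<\beta}H_\gamma$, and we put $\tau_\beta(h)=\tau_\gamma(h)$ for any $\gamma<\beta$ with $h\in H_\gamma$. This is an action by (ii). The remaining clauses are statements about single elements $h\in H_\beta$: that $\tau_\beta(h)$ is Borel, that $\ell(\tau_\beta(h)y)=h\ell(y)h^{-1}$, that $\tau_\beta(h)y=y\iff h\in\ell(y)$, that it agrees with $\tilde h$ almost everywhere on $X_0$, and that it is natural on $\mathcal R_{\geq\beta+1}\subseteq\mathcal R_{\ge\gamma+1}$. Each of them holds at stage $\gamma$.

Finally let $\tau(g)=\tau_\beta(g)$ for any $\beta$ with $g\in H_\beta$. This is an action of $G$ by Borel bijections, and (iii) gives the agreement with $\tilde g$. For every $y\in\Omega$ the stabilizer of $y$ is $\bigcup_\beta(\ell(y)\cap H_\beta)=\ell(y)$, which is closed.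
\end{proof}

\section{Proof of Theorem~\ref{thm:char}}\label{sec:end}

Statement (1) implies (2), and (2) implies (3) by Theorem~\ref{thm:necessary}. Assume CH and (C). For countable $G$, the jointly Borel model described in the introduction proves (1). So let $G$ be uncountable. Take $X_0$, $\Omega$ and $\tau$ from Propositions~\ref{prop:labels} and~\ref{prop:action}, and then $W=\Omega\sqcup Z$ and $\rho$ from Proposition~\ref{prop:reroute}. Countable sets are null because $\mu$ is non-atomic. So for every $g$ we have $\rho(g)x=\tau(g)x=\tilde gx$ for almost every $x\in X_0$.

It remains to fit $W$ into $X$ by hiding $W\setminus X_0$ in a null set. The space $(X_0,\mu|_{X_0})$ is isomorphic to $2^{\mathbb N}$ with the fair coin measure, in which the sequences that vanish at all even places form an uncountable null closed set. So there is an uncountable null Borel set $E\subseteq X_0$. The uncountable standard Borel spaces $E\sqcup(W\setminus X_0)$ and $E\sqcup(X\setminus X_0)$ are Borel isomorphic. An isomorphism between them, extended by the identity on $X_0\setminus E$, is a Borel bijection $\theta:W\to X$. Put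
\[
\rho'(g,x)=\theta\bigl(\rho(g)\,\theta^{-1}(x)\bigr).
\]
This is an action of $G$ on $X$ by Borel bijections, and all its orbit maps are Borel. Fix $g$. For almost every $x\in X_0\setminus E$ we have $\rho(g)x=\tilde gx$ and $\tilde gx\in X_0\setminus E$, and then $\rho'(g,x)=\tilde gx$. For Borel $A$ the preimages of $A$ under $\rho'(g,\cdot)$ and under $\tilde g$ differ by a null set, so $\rho'(g,\cdot)\in G_{\mathrm{mp}}(X,\mu)$. The image of a Borel set $B$ under $\rho'(g,\cdot)$ is its preimage under $\rho'(g^{-1},\cdot)$, a Borel set of measure $\mu(B)$. Thus $\rho'$ is a separately Borel spatial model of $\pi$ as in (1). \qed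

\begin{remark}
The proof uses CH twice: to write $G$ as the union of an $\omega_1$-chain of countable subgroups, and to enumerate $\Omega$ in type $\omega_1$. It does not use any measurability of $\pi$. For uncountable $G$ the model behaves like the function $\chi$ of the introduction. Each $\rho'(g,\cdot)$ maps almost every point into the conull set $X_0\setminus E$, yet each orbit meets this set in countably many points, since a $\rho$-orbit meets $\Omega$ in one set $O_j$ or not at all.
\end{remark}

\section{Essentially free near-actions}\label{sec:gauss}

If $\pi$ is essentially free and $H\le G$ is countable, then $\mathrm{Stab}_H(x)=\{1\}$ for almost every $x$. So (C) holds, and Corollary~\ref{cor:free}(a) follows from Theorem~\ref{thm:char}.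

For part (b) we need an essentially free Borel near-action of $\mathrm{Aut}(X,\mu)$. The identity near-action is not essentially free, since $\sigma_{00}$ fixes a set of measure $\frac12$. We pass to a Gaussian space, where a fixed point set is contained in the zero set of a nonzero Gaussian variable.

Let $\gamma$ be the product of standard Gaussian measures on $\mathbb R^{\mathbb N}$, let $\xi_n$ be the coordinate functions, and let $\mathcal H\subseteq L^2(\gamma)$ be their closed real span. The $\xi_n$ form an orthonormal basis of $\mathcal H$. Every element of $\mathcal H$ is a centered Gaussian variable, being an $L^2$-limit of such variables. Hence elements of $\mathcal H$ are jointly Gaussian, and an orthonormal sequence in $\mathcal H$ is a sequence of independent standard Gaussians. Let $O(\mathcal H)$ be the orthogonal group of $\mathcal H$ with the strong operator topology, which is metrizable as $\mathcal H$ is separable. For $T\in O(\mathcal H)$ choose Borel representatives of the functions $T^{-1}\xi_n$ and define the Borel map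
\[
\Psi_T:\mathbb R^{\mathbb N}\to\mathbb R^{\mathbb N},\qquad\Psi_T(x)=\bigl((T^{-1}\xi_n)(x)\bigr)_n.
\]

\begin{lemma}\label{lem:gauss}
Each $\Psi_T$ agrees almost everywhere with an element of $G_{\mathrm{mp}}(\mathbb R^{\mathbb N},\gamma)$, and the resulting map $O(\mathcal H)\to\mathrm{Aut}(\mathbb R^{\mathbb N},\gamma)$ is a continuous, essentially free near-action.
\end{lemma}

\begin{proof}
The sequence $(T^{-1}\xi_n)$ is orthonormal in $\mathcal H$, so its joint distribution is $\gamma$; that is, $\gamma(\Psi_T^{-1}(B))=\gamma(B)$ for Borel $B$. The isometries $f\mapsto f\circ\Psi_T$ and $f\mapsto T^{-1}f$ from $\mathcal H$ to $L^2(\gamma)$ are linear and agree on the $\xi_n$, so they agree on $\mathcal H$. Therefore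
\[
\xi_n\circ\Psi_T\circ\Psi_S=(T^{-1}\xi_n)\circ\Psi_S=S^{-1}T^{-1}\xi_n=\xi_n\circ\Psi_{TS}
\]
almost everywhere for all $n$, and $\Psi_T\Psi_S=\Psi_{TS}$ almost everywhere. Also $\Psi_1$ is the identity almost everywhere. By Lemma~\ref{lem:invariant}(a) there is a conull Borel set that $\Psi_T$ and $\Psi_{T^{-1}}$ map into itself and on which they are inverse to each other. The map that is $\Psi_T$ on this set and the identity elsewhere lies in $G_{\mathrm{mp}}(\mathbb R^{\mathbb N},\gamma)$. So we obtain a homomorphism, and the unitary operator on $L^2(\gamma)$ that corresponds to $T$ is $F\mapsto F\circ\Psi_{T^{-1}}$.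

Let $T_m\to T$ strongly. The coordinates $T_m\xi_n$ of $\Psi_{T_m^{-1}}$ converge to those of $\Psi_{T^{-1}}$ in $L^2(\gamma)$, hence in measure. If $F$ is a bounded continuous function of finitely many coordinates, then $F\circ\Psi_{T_m^{-1}}\to F\circ\Psi_{T^{-1}}$ in measure, and in $L^2(\gamma)$ by boundedness. Such functions are dense in $L^2(\gamma)$ and the operators are unitary, so they converge strongly. This proves continuity.

If $T\ne1$, then $\eta=T^{-1}\xi_n-\xi_n\neq0$ for some $n$. The distribution of the nonzero centered Gaussian variable $\eta$ has no atoms, and $\mathrm{Fix}(\Psi_T)\subseteq\{\eta=0\}$. So $\mathrm{Fix}(\Psi_T)$ is null.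
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:free}(b)]
Let $L^2_0(X,\mu)$ be the space of real square integrable functions of mean zero. It is separable and infinite dimensional, so we identify it with $\mathcal H$. The Koopman representation $\kappa([f])\xi=\xi\circ f^{-1}$ of $\mathrm{Aut}(X,\mu)$ on $L^2_0(X,\mu)$ is continuous by the definition of the weak topology. It is faithful, because an element that acts trivially on $L^2_0(X,\mu)$ also fixes the constants and so acts trivially on $L^2(X,\mu)$. Compose $\kappa$ with the near-action of Lemma~\ref{lem:gauss}, and identify the standard non-atomic space $(\mathbb R^{\mathbb N},\gamma)$ with $(X,\mu)$. The result is a continuous, essentially free, and hence nontrivial near-action of $\mathrm{Aut}(X,\mu)$ on $(X,\mu)$. It has a separately Borel spatial model by part (a), and no jointly Borel one by Theorem~\ref{thm:gtw}.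
\end{proof}

\begin{thebibliography}{9}
\bibitem{Halmos} Halmos, \emph{Lectures on Ergodic Theory}.
\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.
\bibitem{Tornquist} Asger T\"ornquist, \emph{On the pointwise implementation of near-actions}, arXiv:0909.3869 (2009).
\end{thebibliography}
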